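
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Symplectic balls that are not tame,\\ and tame balls that are not of K\"ahler type}


\begin{abstract}
A symplectic embedding of a closed ball into a closed symplectic manifold $(M,\omega)$ is called tame, respectively of K\"ahler type, if it is also holomorphic for some complex structure of K\"ahler type on $M$ that is tamed by $\omega$, respectively compatible with $\omega$. Entov and Verbitsky left open whether there are symplectic embeddings that are not tame, and tame embeddings that are not of K\"ahler type, when $\omega$ itself is of K\"ahler type. We show that both exist, already for a single round ball, in every dimension $2n\ge 4$; neither exists in dimension $2$. For example, for suitable $a$ the product of a torus of area $1$ and a surface of genus at least $2$ and area $a$ contains a symplectic ball with $\pi r^2=1$, and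 no such ball is tame. In the standard torus $T^4$ the ball of radius $r$ has a tame embedding exactly when $\pi r^2<\sqrt2$, and a K\"ahler-type embedding exactly when $\pi r^2<\frac43$.
\end{abstract}

\section{The questions and the answers}

\subsection{Three kinds of embeddings}

Let $\omega_0$ be the standard symplectic form on $\mathbb R^{2n}=\mathbb C^n$. A \emph{domain} is a compact subset of $\mathbb R^{2n}$ with nonempty interior, for instance the closed round ball $B^{2n}(r)$ of radius $r$ centered at $0$. Let $\mathbb W=\bigsqcup_{i=1}^kW_i$ be a finite disjoint union of domains, and let $(M^{2n},\omega)$ be a closed symplectic manifold. An embedding $f:\mathbb W\to M$ is \emph{symplectic} if it extends to a smooth embedding $F$ of the disjoint union of some open neighborhoods of the $W_i$ with $F^*\omega=\omega_0$. It is moreover \emph{holomorphic} for a complex structure $J$ on $M$ if some such extension $F$ is holomorphic for the standard complex structure $J_0$ of $\mathbb C^n$ and $J$.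

A complex structure is of \emph{K\"ahler type} if it is integrable and admits a K\"ahler form. An integrable complex structure $I$ is \emph{compatible} with $\omega$ if $(M,\omega,I)$ is K\"ahler, and a complex structure $I$ is \emph{tamed} by $\omega$ if $\omega(v,Iv)>0$ for all nonzero tangent vectors $v$. The form $\omega$ is of \emph{K\"ahler type} if some complex structure on $M$ is compatible with it. An embedding $f:\mathbb W\to(M,\omega)$ is
\begin{itemize}
\item \emph{of K\"ahler type} if it is symplectic, and holomorphic for some complex structure on $M$ compatible with $\omega$;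
\item \emph{tame} if it is symplectic, and holomorphic for some K\"ahler-type complex structure on $M$ tamed by $\omega$.
\end{itemize}
In neither definition is the complex structure fixed in advance. Clearly
\[
\text{K\"ahler type}\ \Longrightarrow\ \text{tame}\ \Longrightarrow\ \text{symplectic}.
\]
Entov and Verbitsky \cite{EV} left open whether these implications can be reversed:
\begin{itemize}
\item[(a)] Is there a closed symplectic manifold with form of K\"ahler type, and a symplectic embedding of a ball, or of a finite disjoint union of balls or other domains, that is not tame?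
\item[(b)] Is there a closed symplectic manifold with form of K\"ahler type, and a tame embedding of a ball, or of a finite disjoint union of balls or other domains, that is not of K\"ahler type?
\end{itemize}

The issue is integrability. If $F$ is a symplectic extension of $f$, then $F_*J_0$ is a complex structure near $f(\mathbb W)$ compatible with $\omega$. It always extends, after shrinking the neighborhood, to a compatible \emph{almost} complex structure on $M$, because the pointwise compatible structures form a contractible space. One has to decide whether an integrable extension exists. In dimension two integrability is free, and so both answers are negative there.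

\begin{proposition}\label{prop:dim2}
If $\dim_{\mathbb R}M=2$, every symplectic embedding of every $\mathbb W$ into $(M,\omega)$ is of K\"ahler type.
\end{proposition}

\begin{proof}
Let $F:O\to M$ be a symplectic extension of $f$, let $g_0$ be the push-forward of the flat metric to $F(O)$, let $g_1$ be any metric on $M$, and let $\rho:M\to[0,1]$ be a cutoff function with compact support in $F(O)$ and $\rho=1$ near $f(\mathbb W)$. Let $J$ be the rotation by $+90^\circ$ for the metric $\rho g_0+(1-\rho)g_1$ and the orientation given by $\omega$. In real dimension two $J$ is integrable and compatible with $\omega$. Since $F$ preserves orientation, $J=F_*J_0$ near $f(\mathbb W)$.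
\end{proof}

\subsection{Results}

Throughout, $r>0$ and
\[
c:=\pi r^2 .
\]
The torus $T^{2m}=\mathbb R^{2m}/\mathbb Z^{2m}$ carries $\omega_T=\sum_{j=1}^m dx_j\wedge dy_j$, and $\Sigma(a)$, $\Sigma_i(a)$ denote closed connected oriented surfaces of genus at least $2$ with an area form of total area $a$. Products carry product forms, which are of K\"ahler type.

\begin{theorem}\label{thm:A}
Let $n\ge2$ and $M_1=T^2\times\Sigma_2(a_2)\times\dots\times\Sigma_n(a_n)$.
\begin{enumerate}
\item[(i)] If there is a tame embedding $B^{2n}(r)\to M_1$, then $c<1$.
\item[(ii)] If $a_2>c\sqrt{1+16c^2/\pi^2}$ and $a_i>c$ for $i\ge3$, there is a symplectic embedding $B^{2n}(r)\to M_1$.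
\item[(iii)] If all $a_i\ge1$ and $c<1$, there is a K\"ahler-type embedding $B^{2n}(r)\to M_1$. So the constant in \textup{(i)} is sharp.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:B}
Let $n\ge2$ and $M_2=T^4\times\Sigma_3(a_3)\times\dots\times\Sigma_n(a_n)$ with all $a_i\ge\sqrt2$; for $n=2$ this means $M_2=T^4$.
\begin{enumerate}
\item[(i)] A tame embedding $B^{2n}(r)\to M_2$ exists if and only if $c<\sqrt2$.
\item[(ii)] A K\"ahler-type embedding $B^{2n}(r)\to M_2$ exists if and only if $c<\frac43$.
\item[(iii)] If $n\ge3$, then for every $r$ there is $a(r)$ such that $B^{2n}(r)$ embeds symplectically into $M_2$ whenever $a_3>a(r)$ and $a_i>c$ for $i\ge4$.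
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:main}
Both questions have the answer yes, already for one round ball, in every dimension $2n\ge4$; by Proposition~\textup{\ref{prop:dim2}} there are no examples in dimension $2$.
\begin{enumerate}
\item[(a)] If $c\ge1$ and $a_2,\dots,a_n$ are as in Theorem~\textup{\ref{thm:A}(ii)}, symplectic embeddings $B^{2n}(r)\to M_1$ exist and none of them is tame. For instance, one can take $c=1$, $a_2>\sqrt{1+16/\pi^2}\approx1.62$ and $a_i>1$ for $i\ge3$.
\item[(b)] If $\frac43\le c<\sqrt2$, tame embeddings $B^{2n}(r)\to M_2$ exist and none of them is of K\"ahler type. For instance, this holds for $T^4$.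
\end{enumerate}
For $n\ge3$ and suitable $a_i$ the single manifold $M_2$ settles both questions: it settles \textup{(b)} as above, and \textup{(a)} because a ball with $c\ge\sqrt2$ embeds symplectically by Theorem~\textup{\ref{thm:B}(iii)}, but not tamely by Theorem~\textup{\ref{thm:B}(i)}.
\end{corollary}

\subsection{Plan}

A ball that is both symplectic and holomorphic is metrically a flat ball, so every complex subvariety through its center has a definite amount of volume inside it. Section~\ref{sec:lelong} states this inequality and tries it out on the simplest complex structures. Since the complex structure is not given in advance, the inequality obstructs embeddings only if \emph{every} admissible complex structure has a small subvariety through the center or through points arbitrarily close to it. Section~\ref{sec:fibr} finds such subvarieties: the factors of genus at least $2$ force every K\"ahler-type structure on $T^{2m}\times\prod\Sigma_i$ to fiber, and if the structure is tamed by the product form, the regular fibers lie in the class of $T^{2m}$. In Section~\ref{sec:obstr} this gives the upper bounds. For K\"ahler-type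 balls we go one step further and look for a curve inside a four-dimensional fiber. The rest of the paper is about existence. Section~\ref{sec:skew} constructs large symplectic balls by linear algebra, Section~\ref{sec:blowup} produces holomorphic balls from K\"ahler classes on a blow-up, and Section~\ref{sec:tori} applies this to two complex tori.

\section{What a holomorphic ball sees}\label{sec:lelong}

Two standard facts lie behind the basic inequality. \emph{Wirtinger}: on complex subspaces of $\mathbb C^n$ of dimension $m$, the form $\omega_0^m/m!$ is the Euclidean volume form. \emph{Lelong}: a closed analytic subset of pure dimension $m$ in an open ball of radius $\rho$ in $\mathbb C^n$ which passes through the center with multiplicity at least $\mu$ has $2m$-dimensional volume at least $\mu\,\pi^m\rho^{2m}/m!$. We shall apply this only to submanifolds, which have multiplicity $1$, and to curves that near the center consist of $\mu$ distinct smooth branches through it, which have multiplicity $\mu$.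

\begin{lemma}\label{lem:positive}
Let $V$ be a complex vector space of dimension $m\ge1$ and let $\omega$ be a real $2$-form on $V$ that tames its complex structure $I$. Then $\omega^m>0$ for the complex orientation.
\end{lemma}

\begin{proof}
The $(1,1)$-part $\omega^{1,1}(v,w)=\frac12(\omega(v,w)+\omega(Iv,Iw))$ satisfies $\omega^{1,1}(v,Iv)=\omega(v,Iv)>0$ for $v\ne0$, so it is a positive form and its top power is positive. All forms on the segment from $\omega^{1,1}$ to $\omega$ tame $I$, hence are nondegenerate, so their top powers keep the same sign.
\end{proof}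

We must also be able to move the center of the ball slightly, because small subvarieties will be available only through the points of a dense set.

\begin{lemma}\label{lem:center}
Let $f:B^{2n}(r)\to(M,\omega)$ be symplectic and holomorphic for a complex structure $I$ tamed by $\omega$, and let $X\subset M$ be dense. Then there is a point $x\in X$ such that every compact analytic subset $Y\subset (M,I)$ of pure dimension $m$ which has multiplicity at least $\mu$ at $x$, with $m,\mu\ge1$, satisfies
\begin{equation}\label{eq:lelong}
\int_Y\omega^m>\mu\,c^m .
\end{equation}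
\end{lemma}

\begin{proof}
The holomorphic symplectic extension $F$ of $f$ is defined on the open ball of some radius $r'>r$ about $0$. The set $F(\{|w|<r'-r\})$ is open, so it contains a point $x=F(w)$ of $X$. Put $r''=r'-|w|>r$ and let $B$ be the open ball of radius $r''$ about $w$. By Lemma~\ref{lem:positive}, $\omega^m>0$ on the regular part of $Y$. Hence
\[
\int_Y\frac{\omega^m}{m!}\ \ge\ \int_{F^{-1}(Y)\cap B}\frac{\omega_0^m}{m!}\ \ge\ \mu\,\frac{\pi^mr''^{2m}}{m!}\ >\ \mu\,\frac{c^m}{m!};
\]
by Wirtinger, the middle integral is the volume of an analytic subset of $B$ with multiplicity at least $\mu$ at the center $w$, and the second inequality is Lelong's.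
\end{proof}

\begin{example}[question (a) for the product structure]\label{ex:a}
Give $T^2\times\Sigma(a)$ a product complex structure compatible with the product form. Through each point passes a holomorphic torus $T^2\times pt$ of area $1$, so a symplectic ball holomorphic for this structure has $c<1$, however large $a$ is. A merely symplectic ball does not see this torus. Take any $R>0$ and the vectors
\[
U_1=(R,0,0,0),\qquad U_2=(0,R^{-1},R,0)
\]
in $\mathbb R^4$ with coordinates $(x_1,y_1,x_2,y_2)$. The parallelogram they span has symplectic area $1$, like the torus, but $|kU_1+lU_2|\ge R$ for all integers $(k,l)\ne(0,0)$. So all these translations $kU_1+lU_2$ move a closed ball of radius less than $R/2$ off itself, and the ball embeds into the quotient of $\mathbb R^4$ by the lattice they form. Linearly this quotient is symplectomorphic to $T^2\times\mathbb R^2$. If $U_1,U_2$ spanned a complex line, the symplectic area of the parallelogram would equal its Euclidean area, which is $\sqrt{1+R^4}$; holomorphy forbids exactly this skewness. To answer (a) we must show that the torus of area $1$ survives in every tamed K\"ahler-type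 complex structure.
\end{example}

\begin{example}[question (b) for linear structures on $T^4$]\label{ex:b}
For $Y=M=T^4$ the inequality~\eqref{eq:lelong} gives the volume bound $c^2<2$ for every tame ball. The standard complex structure of $T^4$ is a product of two elliptic curves of area $1$, so symplectic balls that are holomorphic for it have $c<1$. On the other hand there are complex tori close to it that contain no curves at all, and then~\eqref{eq:lelong} gives nothing beyond the volume. Being tamed by $\omega_T$ is an open condition, so such tori are admissible for tame balls. They are not admissible for K\"ahler-type balls: if $I$ is compatible with $\omega_T$, then the integral class $[\omega_T]$ has type $(1,1)$. In fact the torus is then a principally polarized abelian surface and contains many curves. To answer (b) we need on every such surface a curve that gives a bound below $\sqrt2$, and a proof that tori without curves really do contain tame balls of almost full volume.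
\end{example}

\section{Complex structures on \texorpdfstring{$T^{2m}\times\prod\Sigma_i$}{products of a torus and surfaces}}\label{sec:fibr}

Let $M=T^{2m}\times\Sigma_1\times\dots\times\Sigma_s$ with $m\ge1$, $s\ge0$, where $\Sigma_i$ has genus $g_i\ge2$. Write $H^1(M;\mathbb R)=A\oplus B_1\oplus\dots\oplus B_s$ with $A=H^1(T^{2m};\mathbb R)$, $B_i=H^1(\Sigma_i;\mathbb R)$, and let $\sigma_i\in H^2(M;\mathbb Z)$ be the pullback of the generator of $H^2(\Sigma_i;\mathbb Z)$.

A complex structure on $M$ need not be a product, so the projections to the $\Sigma_i$ need not be holomorphic. What remains is their effect on cohomology: $B_i$ contains $g_i\ge2$ independent classes with vanishing cup products. Hodge theory turns these into holomorphic $1$-forms with vanishing wedge products, and such forms come from a curve: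

\medskip
\noindent\textbf{Castelnuovo--de Franchis} (\cite{Cat}, \cite[Ch.~2]{ABCKT}). \emph{If $u_1,u_2$ are linearly independent holomorphic $1$-forms on a compact K\"ahler manifold $X$ with $u_1\wedge u_2=0$, there are a compact curve $C$ of genus at least $2$ and a surjective holomorphic map $p:X\to C$ with connected fibers such that $u_1,u_2\in p^*H^0(K_C)$.}
\medskip

\begin{lemma}\label{lem:fibr}
Let $I$ be a K\"ahler-type complex structure on $M$. For each $i$ there is a surjective holomorphic map $p_i:M\to C_i$ with connected fibers onto a curve of genus $g_i$ such that $p_i^*H^1(C_i;\mathbb R)=B_i$ and $p_i^*[C_i]=\pm\sigma_i$, where $[C_i]$ is the generator of $H^2(C_i;\mathbb Z)$.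
\end{lemma}

\begin{proof}
Fix $i$, write $g=g_i$ and $N=\dim_{\mathbb C}M$, and let $\kappa$ be a K\"ahler form for $I$. Let $\alpha_1,\dots,\alpha_g\in B_i$ be half of a symplectic basis of $H^1(\Sigma_i;\mathbb Z)$, so that $\alpha_j\cup\alpha_k=0$ for all $j,k$. By Hodge theory $\alpha_j=[u_j+\bar u_j]$ with $u_j$ a holomorphic $1$-form. The $(2,0)$-part of $\alpha_j\cup\alpha_k=0$ is $[u_j\wedge u_k]=0$, and therefore $u_j\wedge u_k=0$, since an exact holomorphic form on a compact K\"ahler manifold vanishes.

\smallskip
\emph{The $u_j$ are independent over $\mathbb C$.} Let $\sum c_ju_j=0$ and put $x=\sum c_j\alpha_j=[\sum c_j\bar u_j]$. Its conjugate $\bar x=\sum\bar c_j\alpha_j$ is represented by the holomorphic form $y=\sum\bar c_ju_j$, and $[y\wedge\bar y]=\bar x\cup x=0$ because the $\alpha_j$ have zero products. Hence $\int i\,y\wedge\bar y\wedge\kappa^{N-1}=0$. The integrand is nonnegative and vanishes only where $y$ does, so $y=0$, so $\bar x=0$, and all $c_j=0$.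

\smallskip
\emph{The map.} Since $g\ge2$, Castelnuovo--de Franchis applies to $u_1,u_2$. It gives $p:M\to C$ with connected fibers and $u_1=p^*\beta_1$, $u_2=p^*\beta_2$. We do not yet know that this curve accounts for all of $B_i$.

\smallskip
\emph{Every $u=u_j$ lies in $p^*H^0(K_C)$.} The critical values of $p$ form an analytic set of measure zero in $C$, hence a finite set. Let $C^\circ$ be $C$ without the critical values of $p$ and the zeros of $\beta_1$. Over $C^\circ$ the form $p^*\beta_1$ has no zeros, so $u\wedge p^*\beta_1=0$ gives $u=h\,p^*\beta_1$ with $h$ holomorphic. The function $h$ is constant on the compact connected fibers, so $h=h_0\circ p$ with $h_0$ holomorphic on $C^\circ$, and $u=p^*(h_0\beta_1)$ over $C^\circ$.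

It remains to extend $h_0\beta_1$ over each $b\in C\setminus C^\circ$. Let $w$ be a local coordinate of $C$ centered at $b$. Near a point of $p^{-1}(b)$ the function $w\circ p$ vanishes at the point but not identically, so on some complex line through the point in a chart it has a zero of finite order $k\ge1$. After reparametrization this gives a holomorphic disc $\gamma:\Delta\to M$ with $w\circ p\circ \gamma(t)=t^k$. Write $h_0\beta_1=\psi(w)\,dw$. The form $\gamma^*u=\psi(t^k)\,kt^{k-1}dt$ is holomorphic at $t=0$, so $|\psi(w)|\le\mathrm{const}\cdot|w|^{-(k-1)/k}$. Hence $w\psi(w)\to0$ as $w\to0$, and $\psi$ extends holomorphically. So $h_0\beta_1$ extends to some $\beta\in H^0(K_C)$, and $u=p^*\beta$ on $M$ by continuity.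

\smallskip
\emph{The space $R:=p^*H^1(C;\mathbb R)$ equals $B_i$.} Let $\gamma_C$ be the genus of $C$. We have found $g$ independent forms in $H^0(K_C)$, so $\gamma_C\ge g$, and all $\alpha_j$ lie in $R$. The map $p_*:\pi_1(M)\to\pi_1(C)$ is onto: over the regular values $p$ is a fiber bundle with connected fibers, and the fundamental group of $C$ minus finitely many points maps onto $\pi_1(C)$. So $p^*$ is injective on $H^1$ and $\dim R=2\gamma_C$. Moreover
\[
p^*x\cup p^*y=\langle x,y\rangle\,\varsigma,\qquad \varsigma:=p^*[C],
\]
where $\langle\cdot,\cdot\rangle$ is the nondegenerate intersection form of $C$, and $\varsigma\ne0$ because $p^*$ of an area form pairs positively with $\kappa^{N-1}$.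

By nondegeneracy there are $x,y\in R$ with $x\cup\alpha_1=\varsigma=y\cup\alpha_2$. Decompose $x=x_0+\sum_kx_k$ and $y=y_0+\sum_ky_k$ with $x_0,y_0\in A$ and $x_k,y_k\in B_k$. In the K\"unneth decomposition, $x\cup\alpha_1$ has the components $x_0\otimes\alpha_1\in A\otimes B_i$, $x_k\otimes\alpha_1\in B_k\otimes B_i$ for $k\ne i$, and a multiple of $\sigma_i$; the components of $y\cup\alpha_2$ are of the same form with $\alpha_2$ in place of $\alpha_1$. Since $\alpha_1,\alpha_2$ are independent, $x_0\otimes\alpha_1=y_0\otimes\alpha_2$ forces $x_0=y_0=0$, and in the same way $x_k=y_k=0$ for $k\ne i$. So $\varsigma$ is a nonzero multiple of $\sigma_i$. Now for any $z\in R$ the product $z\cup\alpha_1$ is a multiple of $\varsigma$, hence of $\sigma_i$, and reading off the components $z_0\otimes\alpha_1$ and $z_k\otimes\alpha_1$ we get $z_0=0$ and $z_k=0$ for $k\ne i$. Thus $R\subset B_i$. Since $\dim R=2\gamma_C\ge2g=\dim B_i$, we have $R=B_i$ and $\gamma_C=g$.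

\smallskip
\emph{Integrality.} Since $H_1(M;\mathbb Z)\to H_1(C;\mathbb Z)$ is onto, a class in $H^1(C;\mathbb R)$ with integral pullback is integral. So $p^*H^1(C;\mathbb Z)=R\cap H^1(M;\mathbb Z)=H^1(\Sigma_i;\mathbb Z)$. Integral $x,y$ with $\langle x,y\rangle=1$ show that $\varsigma=l\sigma_i$ with $l\in\mathbb Z$. Integral $x,y$ with $p^*x\cup p^*y=\sigma_i$ show that $\langle x,y\rangle\,l=1$. So $l=\pm1$.
\end{proof}

\begin{lemma}\label{lem:fiber}
Let $\omega=\omega_T\oplus\bigoplus\omega_{\Sigma_i}$ tame a K\"ahler-type complex structure $I$ on $M$, and let $P=(p_1,\dots,p_s):M\to\prod C_i$ with $p_i$ from Lemma~\textup{\ref{lem:fibr}} (the map to a point if $s=0$). Then $P$ is onto, the set of $x\in M$ such that $P(x)$ is a regular value is dense, and each regular fiber $Y$ is a closed complex submanifold of dimension $m$ with $[Y]=[T^{2m}\times pt]$ in $H_{2m}(M;\mathbb R)$.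
\end{lemma}

\begin{proof}
$P$ pulls the top class of $\prod C_i$ back to $\pm\prod\sigma_i\ne0$, so $P$ is onto. The set of critical values is analytic (Remmert) and of measure zero (Sard), so its preimage is a proper analytic subset and has dense complement. For a regular fiber, $PD[Y]=P^*PD[pt]=\pm\prod\sigma_i=\pm PD[T^{2m}\times pt]$. The sign is $+$, since $\int_Y\omega^m>0$ by Lemma~\ref{lem:positive} and $\int_{T^{2m}\times pt}\omega^m=m!>0$.
\end{proof}

\section{Upper bounds}\label{sec:obstr}

\subsection{Tame balls}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:A}(i)} and of ``only if'' in Theorem~\textup{\ref{thm:B}(i)}]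
Let $M=M_1$ and $m=1$, or $M=M_2$ and $m=2$, and let the tame ball be holomorphic for the K\"ahler-type structure $I$ tamed by $\omega$. Apply Lemma~\ref{lem:center} to the dense set of Lemma~\ref{lem:fiber}: the point $x$ lies on a regular fiber $Y$ of $P$, which has dimension $m$ and multiplicity $1$ at $x$, and
\[
c^m<\int_Y\omega^m=\int_{T^{2m}\times pt}\omega^m=m!.
\]
For $m=1$ this is $c<1$, and for $m=2$ it is $c<\sqrt2$.
\end{proof}

Both the integrability and the genus matter here. The maps $p_i$ come from Hodge theory and have no counterpart for an almost complex structure. If we replaced $\Sigma(a)$ by a torus of area $1$, then Theorem~\ref{thm:A}(i) would fail for $n=2$, because by Theorem~\ref{thm:B}(i) the torus $T^4$ contains tame balls with $1\le c<\sqrt2$; in the proof of Lemma~\ref{lem:fibr} a surface of genus $1$ would provide only one class $\alpha_1$.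

\subsection{Fibers are principally polarized}

For K\"ahler-type balls we now look for curves in the fibers of $P$ when $m=2$. A \emph{principally polarized abelian surface} is a complex torus $V/\Lambda$, $\dim_{\mathbb C} V=2$, with a class $\kappa\in H^2(V/\Lambda;\mathbb Z)$ that contains a constant K\"ahler form and is unimodular as an alternating form on $\Lambda$.

\begin{lemma}\label{lem:ppas}
In Lemma~\textup{\ref{lem:fiber}} let $m=2$ and let $I=J$ be compatible with $\omega$. Then every regular fiber $Y$ of $P$, with the class $[\omega|_Y]$, is isomorphic to a principally polarized abelian surface.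
\end{lemma}

For $M=T^4$ the fiber is $M$ itself. In this case the lemma says that a complex structure compatible with $\omega_T$, which need not be linear, makes $T^4$ a principally polarized abelian surface.

\begin{proof}
Let $\varepsilon_1,\dots,\varepsilon_4=[dx_1],[dy_1],[dx_2],[dy_2]$. Each $p_i$ is constant on $Y$, so $B_i=p_i^*H^1(C_i;\mathbb R)$ and $\sigma_i=\pm p_i^*[C_i]$ restrict to $0$ on $Y$. Hence $[\omega|_Y]=(\varepsilon_1\varepsilon_2+\varepsilon_3\varepsilon_4)|_Y$.

\smallskip
\emph{$Y$ is connected.} For a component $Y_j$ of $Y$ put $d_j=\int_{Y_j}\varepsilon_1\varepsilon_2\varepsilon_3\varepsilon_4\in\mathbb Z$. Then $2d_j=\int_{Y_j}\omega^2>0$, and $\sum_jd_j=\int_{T^4\times pt}\varepsilon_1\varepsilon_2\varepsilon_3\varepsilon_4=1$. So there is one component, and $\int_Y\varepsilon_1\varepsilon_2\varepsilon_3\varepsilon_4=1$. In particular $A\to H^1(Y;\mathbb R)$ is injective, since a nonzero element of $A$ is a factor of a nonzero multiple of $\varepsilon_1\varepsilon_2\varepsilon_3\varepsilon_4$.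

\smallskip
\emph{A map to a torus.} As the $B_i$ restrict to $0$, the image of $A\otimes\mathbb C$ in $H^1(Y;\mathbb C)$ is the image of $H^1(M;\mathbb C)=H^{1,0}\oplus H^{0,1}$, and restriction to $Y$ respects types and conjugation. So this four-dimensional space is $H\oplus\bar H$, where $H$ is spanned by two holomorphic $1$-forms $\theta_1,\theta_2$ on $Y$. Write $[\theta_j]=\sum_kc_{jk}\varepsilon_k|_Y$. Since $\theta_1,\theta_2,\bar\theta_1,\bar\theta_2$ represent a basis, the four vectors $\lambda_k=(c_{1k},c_{2k})$ are independent over $\mathbb R$ and span a lattice $\Lambda\subset\mathbb C^2$. The $\varepsilon_k$ are integral on loops, so $\Lambda$ contains all periods of $(\theta_1,\theta_2)$, and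
\[
q:Y\to K=\mathbb C^2/\Lambda,\qquad q(y)=\Big(\int_{y_0}^y\theta_1,\int_{y_0}^y\theta_2\Big)
\]
is a well-defined holomorphic map. Let $t_k$ be the real coordinates on $\mathbb C^2$ with respect to $\lambda_1,\dots,\lambda_4$ and let $e_k=[dt_k]$, a basis of $H^1(K;\mathbb Z)$. From $dz_j=\sum_kc_{jk}dt_k$ and $q^*dz_j=\theta_j$ we get $\sum_kc_{jk}q^*e_k=\sum_kc_{jk}\varepsilon_k|_Y$. Together with the conjugate equations this gives $q^*e_k=\varepsilon_k|_Y$. Since $\int_Yq^*(e_1e_2e_3e_4)=1$, we have $\deg q=\pm1$, and $\deg q=1$ because $q$ is holomorphic.

\smallskip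
\emph{$q$ is biholomorphic.} If $q$ contracted a curve $Z\subset Y$ to a point, then $[\omega|_Y]=q^*(e_1e_2+e_3e_4)$ would give $\int_Z\omega=0$, which is impossible. So the fibers of $q$ are finite. Each point of a fiber has local degree at least $1$, and the local degrees in a fiber add up to $\deg q=1$. So $q$ is bijective, and a bijective holomorphic map between complex manifolds of equal dimension is biholomorphic.

\smallskip
\emph{The polarization.} Here compatibility is used: $\omega|_Y$ is a K\"ahler form, and so $(q^{-1})^*\omega|_Y$ is a K\"ahler form in the class $\kappa=e_1e_2+e_3e_4$. Translations of $K$ are holomorphic and isotopic to the identity. Averaging over them therefore preserves the class, the type and positivity, and yields a constant K\"ahler form in $\kappa$. The class $\kappa$ is integral and unimodular on $\Lambda$.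
\end{proof}

\subsection{A very singular curve}

By a theorem of Weil (see \cite[\S11.8]{BL}), a principally polarized abelian surface is, as a polarized surface, either a product $E_1\times E_2$ of elliptic curves with the product polarization, or the Jacobian $\operatorname{Jac}(S)$ of a smooth curve $S$ of genus $2$, polarized by the Poincar\'e dual of the Abel--Jacobi image $S\subset\operatorname{Jac}(S)$. In a product, the curve $E_1$ has area $1$ and gives $c<1$. In a Jacobian, the obvious curve $S$ is smooth and has area $\kappa\cdot S=S^2=2$, which gives only $c<2$. Its image under multiplication by $2$ is better.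

\begin{lemma}\label{lem:DS}
Let $S$ be a smooth curve of genus $2$, let $w_0\in S$ be a Weierstrass point, embed $S$ into $\operatorname{Jac}(S)$ by $x\mapsto[x-w_0]$, and let $\kappa=PD[S]$ be the polarization. Let $D_S$ be the image of $g:S\to\operatorname{Jac}(S)$, $g(x)=2[x-w_0]$. Then $D_S$ is an irreducible curve with
\begin{equation}\label{eq:DS}
\operatorname{mult}_0D_S=6,\qquad[D_S]=4[S],\qquad\kappa\cdot D_S=8 .
\end{equation}
Near $0$ the curve $D_S$ consists of $6$ distinct smooth branches.
\end{lemma}

\begin{proof}
The Abel--Jacobi map is an embedding and multiplication by $2$ is \'etale, so $g$ is an immersion. Let $\nu:S\to\hat D$ be the induced map to the normalization of $D_S$. As the immersion $g$ factors through $\nu$, the map $\nu$ is unramified, of some degree $k$. With $\gamma$ the genus of $\hat D$, Riemann--Hurwitz reads $2=k(2\gamma-2)$, so $k=1$ and $\hat D\cong S$. Hence the branches of $D_S$ at $0$ are smooth and correspond to the points of $g^{-1}(0)=\{x:2x\sim2w_0\}$. Since $2w_0$ is a canonical divisor, these are the $6$ Weierstrass points of $S$. Multiplication by $2$ acts as $4$ on $H_2$, and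 $g$ has degree $1$ onto $D_S$, so $[D_S]=4[S]$. Finally $\kappa\cdot D_S=4\,S\cdot S=8$, because $S^2=2\cdot2-2=2$ by adjunction.
\end{proof}

\begin{proof}[Proof of ``only if'' in Theorem~\textup{\ref{thm:B}(ii)}]
Let the ball be holomorphic for $J$ compatible with $\omega$. As before, Lemma~\ref{lem:center} gives a point $x$ on a regular fiber $Y$ of $P$. By Lemma~\ref{lem:ppas}, $Y$ is a principally polarized abelian surface, and areas of curves in $Y$ are degrees with respect to the polarization. If $Y\cong E_1\times E_2$, the translate of $E_1$ through $x$ has area $1$, and~\eqref{eq:lelong} gives $1>c$. If $Y\cong\operatorname{Jac}(S)$, the translate of $D_S$ that takes $0$ to $x$ has area $8$ and multiplicity $6$ at $x$, and~\eqref{eq:lelong} gives $8>6c$. In both cases $c<\frac43$.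
\end{proof}

\begin{remark}
A curve $D$ of class $d[S]$ with multiplicity $\mu$ at a point has area $2d$, so it improves the volume bound $c<\sqrt2$ exactly when $2d/\mu<\sqrt2$, that is, when $2d^2-\mu^2<0$. The left side is the self-intersection of the strict transform of $D$ in the blow-up at the point. For $S$ it is $2-1=1$; for $D_S$ it is $32-36=-4$.
\end{remark}

\section{Large symplectic balls}\label{sec:skew}

We turn Example~\ref{ex:a} into embeddings. We first record how discs fit into surfaces.

\begin{lemma}\label{lem:discs}
Let $Q\subset\mathbb R^2$ be a closed round disc or a closed ellipse of area less than $a$. Then a neighborhood of $Q$ embeds symplectically into $\Sigma(a)$. The same holds for a torus of area $a$.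
\end{lemma}

\begin{proof}
Let $Q'$ be a slightly larger concentric copy of $Q$, still of area less than $a$. The complement of a suitable graph in the surface is an open disc of full area $a$. It is exhausted by smooth closed discs whose areas vary continuously from $0$ to $a$, so one of them has the area of $Q'$. By Moser, closed discs of equal area are symplectomorphic. Restrict this symplectomorphism to the interior of $Q'$.
\end{proof}

\begin{proposition}\label{prop:skew}
Let $1\le m<n$ and $\rho>r$, and let $u:\mathbb R^{2m}\to\mathbb R^{2m+2}$ be linear with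
\[
u^*\omega_0=\omega_T\qquad\text{and}\qquad|u(\lambda)|>2\rho\quad\text{for all }\lambda\in\mathbb Z^{2m}\setminus0 .
\]
Extend $u$ to a linear symplectic isomorphism $\Phi:\mathbb R^{2m}\times\mathbb R^2\to\mathbb R^{2m+2}$, and let $Q\subset\mathbb R^2$ be the projection of $\Phi^{-1}(B^{2m+2}(\rho))$ to the last factor. If $\operatorname{area}(Q)<a_{m+1}$ and $a_i>c$ for $i>m+1$, then $B^{2n}(r)$ embeds symplectically into $T^{2m}\times\Sigma_{m+1}(a_{m+1})\times\dots\times\Sigma_n(a_n)$.
\end{proposition}

\begin{proof}
The extension $\Phi$ exists since $u(\mathbb R^{2m})$ is a symplectic subspace, whose $\omega_0$-complement is a symplectic plane. Let $\Psi=\Phi^{-1}$. If $v,v'\in B^{2m+2}(\rho)$ have the same image under $\Psi$ followed by $\mathbb R^{2m}\times\mathbb R^2\to T^{2m}\times\mathbb R^2$, then $\Psi(v)-\Psi(v')=(\lambda,0)$ with $\lambda\in\mathbb Z^{2m}$, and $|u(\lambda)|=|v-v'|\le2\rho$ forces $\lambda=0$, so $v=v'$. So $\Psi$ induces a symplectic embedding $B^{2m+2}(\rho)\to T^{2m}\times\mathbb R^2$ with image in $T^{2m}\times Q$. The set $Q$ is a closed ellipse, and by Lemma~\ref{lem:discs} a neighborhood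 of it embeds symplectically into $\Sigma_{m+1}(a_{m+1})$. Since $\rho>r$, this gives a symplectic embedding of a neighborhood of $B^{2m+2}(r)$ into $T^{2m}\times\Sigma_{m+1}(a_{m+1})$. For the other factors use $B^{2n}(r)\subset B^{2m+2}(r)\times B^2(r)^{n-m-1}$ and Lemma~\ref{lem:discs} for the discs $B^2(r)$.
\end{proof}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:A}(ii)}]
Let $m=1$, $\rho>r$ and $R>2\rho$. In coordinates $(x_1,y_1,x_2,y_2)$ let
\[
U_1=(R,0,0,0),\quad U_2=(0,R^{-1},R,0),\quad U_3=(0,0,1,0),\quad U_4=(R^2,0,0,1).
\]
Then $\omega_0(U_1,U_2)=\omega_0(U_3,U_4)=1$, $\omega_0(U_2,U_4)=-R^{-1}R^2+R=0$, and $\omega_0(U_1,U_3)=\omega_0(U_1,U_4)=\omega_0(U_2,U_3)=0$. So the linear map $\Phi$ that takes the standard basis to $(U_1,\dots,U_4)$ is symplectic. Let $u$ be its restriction to $\mathbb R^2\times0$. Then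
\[
|u(k,l)|^2=k^2R^2+l^2(R^2+R^{-2})\ge R^2>4\rho^2\qquad\text{for }(k,l)\in\mathbb Z^2\setminus0 .
\]
The last two coordinates of $\Phi^{-1}(v)$ are $\omega_0(v,U_4)=x_2-R^2y_1$ and $\omega_0(U_3,v)=y_2$. Hence $Q$ is an ellipse with semi-axes $\rho\sqrt{1+R^4}$ and $\rho$, of area $\pi\rho^2\sqrt{1+R^4}$. As $\rho\downarrow r$ and $R\downarrow2r$ this tends to $c\sqrt{1+16r^4}=c\sqrt{1+16c^2/\pi^2}<a_2$. So Proposition~\ref{prop:skew} applies for $\rho$ and $R$ close enough to these limits.
\end{proof}

For $T^4$ we need a rank-four lattice with long vectors. Stretching the $p$-directions by $R$ makes the integral $p$-vectors long but compresses the $q$-directions. The additional plane is used to make the $q$-vectors long again, and a shear compensates for its contribution to the symplectic form.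

\begin{proof}[Proof of Theorem~\textup{\ref{thm:B}(iii)}]
Let $m=2$, $\rho=2r$, $R=5r$, and write $(q_1,p_1,q_2,p_2)$ for the coordinates on $\mathbb R^4$, so that $\omega_T=dq_1\wedge dp_1+dq_2\wedge dp_2$. Put
\[
u(q,p)=\big(R^{-1}q_1,\ R(p_1-R^2q_2),\ R^{-1}q_2,\ Rp_2,\ Rq_1,\ Rq_2\big)\in\mathbb R^6 .
\]
Then $u^*\omega_0=dq_1\wedge(dp_1-R^2dq_2)+dq_2\wedge dp_2+R^2\,dq_1\wedge dq_2=\omega_T$. For an integral vector with $(q_1,q_2)\ne0$ the last two coordinates give $|u|\ge R$; for $q=0$, $p\ne0$ we have $|u|=R|p|\ge R$. Since $R>2\rho$, Proposition~\ref{prop:skew} applies with any fixed extension $\Phi$ of $u$ and $a(r):=\operatorname{area}(Q)$.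
\end{proof}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:A}(iii)}]
We have $B^{2n}(r)\subset B^2(r)^n$. Since $T^2$ has area $1>c$ and $a_i\ge1>c$, each disc embeds symplectically into the corresponding surface factor by Lemma~\ref{lem:discs}. By Proposition~\ref{prop:dim2} each of these embeddings is of K\"ahler type. Take the product of the complex structures.
\end{proof}

\section{Holomorphic balls from K\"ahler classes on a blow-up}\label{sec:blowup}

Let $(X,I)$ be a compact K\"ahler surface, $\pi:\tilde X\to X$ the blow-up at a point $p$, $E$ the exceptional curve and $e=PD[E]$. Recall that $e^2=-1$, that $e$ is orthogonal to $\pi^*H^2(X)$, and that for a K\"ahler form $\omega_1$ on $X$ the class $\pi^*[\omega_1]-\epsilon e$ is K\"ahler for small $\epsilon>0$. We show that if the class $\pi^*[\omega_1]-c_1e$ is K\"ahler, then for every $c<c_1$ there is a K\"ahler form on $X$ in $[\omega_1]$ with a flat holomorphic ball of size $c$.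

Near $p$, a K\"ahler form on $\tilde X$ in this class has a potential on the punctured neighborhood with a logarithmic pole $\frac{c_1}{2\pi}\log|z|^2$, and we want to replace the pole by the smooth potential $A|z|^2+B$ of a flat ball. The tool is a \emph{regularized maximum}. For $\eta>0$ choose a smooth even convex function $h_\eta$ on $\mathbb R$ with $h_\eta(x)=|x|$ for $|x|\ge\eta$, and put
\[
\textstyle\max_\eta(a,b)=\tfrac12\big(a+b+h_\eta(a-b)\big).
\]
This is smooth, convex, nondecreasing in $a$ and in $b$ because $|h_\eta'|\le1$, equal to $\max(a,b)$ if $|a-b|\ge\eta$, and its two partial derivatives add up to $1$. So if $\varphi,\varphi'$ are smooth and strictly plurisubharmonic, then so is $\max_\eta(\varphi,\varphi')$: its complex Hessian is a convex combination of those of $\varphi$ and $\varphi'$ plus a nonnegative term.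

Maximum gluing works if $A|z|^2+B$ wins near $0$ and the logarithm wins further out. In terms of $t=\log|z|^2$, the logarithm $\frac{c_1}{2\pi}t$ has slope $\frac{c_1}{2\pi}$, while $A|z|^2=Ae^t$ has slope $A|z|^2$, which at the boundary of the ball of radius $r/\sqrt{2A}$ is $\frac{r^2}2=\frac{c}{2\pi}$. So if $c<c_1$, the logarithm still grows faster there, and $B$ can be chosen so that it overtakes just beyond the boundary of this ball. Two complications remain. The potential with the logarithmic pole is not radial, so we first replace it near $p$ by a radial one. For tame balls, the prescribed class also has a component $\zeta$ of type $(2,0)+(0,2)$, which must be switched off near $p$ without losing tameness.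

\begin{proposition}\label{prop:insert}
Let $\omega_1$ be a K\"ahler form on $(X,I)$ and $c_1>0$ such that $\pi^*[\omega_1]-c_1e$ is a K\"ahler class on $\tilde X$. Let $\zeta$ be a closed real form of type $(2,0)+(0,2)$ on $X$, possibly $0$. If $c=\pi r^2<c_1$, there are a form $\omega'$ cohomologous to $\omega_1+\zeta$ which tames $I$ (and is K\"ahler for $I$ if $\zeta=0$), and an $I$-holomorphic embedding $f$ of a neighborhood of $B^4(r)$ into $X$ with $f^*\omega'=\omega_0$.
\end{proposition}

\begin{proof}
Let $z$ be a chart centered at $p$ and defined near $\{|z|\le1\}$, with $\omega_1=i\partial\bar\partial\psi_1$ there; this can be achieved by scaling a small chart. Norms in the chart are Euclidean. Let $\ell\in C^\infty(X\setminus p)$ be a real function with $\ell=\log|z|^2$ on $0<|z|\le1$.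

\smallskip
\emph{A form in the class $e$.} Put $\theta=-\frac i{2\pi}\partial\bar\partial\ell$ on $X\setminus p=\tilde X\setminus E$. In a chart of $\tilde X$ near $E$ with $z=(w,wv)$ we have $\ell=\log|w|^2+\log(1+|v|^2)$, and $w$ is a local equation of $E$. Off $E$ the first summand is pluriharmonic, so $\theta$ extends smoothly to $\tilde X$. By Poincar\'e--Lelong, $\frac i{2\pi}\partial\bar\partial\log|w|^2$ is the current $[E]$ of integration over $E$. Since $\ell$ is integrable on $\tilde X$, this gives $\frac i{2\pi}\partial\bar\partial\ell=[E]-\theta$ as currents on $\tilde X$. The left side is exact, so $[\theta]=e$.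

\smallskip
\emph{Potentials.} Let $\tilde\sigma$ be a K\"ahler form in $\pi^*[\omega_1]-c_1e$. By the $\partial\bar\partial$-lemma $\tilde\sigma=\pi^*\omega_1-c_1\theta+i\partial\bar\partial u$ with $u\in C^\infty(\tilde X)$ real, so on $X\setminus p$
\[
\tilde\sigma=\omega_1+i\partial\bar\partial\Big(u+\frac{c_1}{2\pi}\ell\Big).
\]
On $0<|z|\le1$ this is $i\partial\bar\partial\Phi_2$ with
\[
\Phi_2=\psi_1+u+\frac{c_1}{2\pi}\log|z|^2
\]
strictly plurisubharmonic, and $|\psi_1+u|\le N$ for some $N$. The pullback of the Euclidean metric to the compact set $\pi^{-1}\{|z|\le1\}$ is bounded by a multiple of the metric of $\tilde\sigma$. So there is $\mu_0>0$ with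
\begin{equation}\label{eq:lower}
\tilde\sigma(v,Iv)\ge\mu_0|v|^2\qquad\text{on }0<|z|\le1 .
\end{equation}

\smallskip
\emph{Step 1: cutting off $\zeta$.} (If $\zeta=0$, put $\zeta'=0$ and take any $\delta_1\in(0,1)$.) The radial homotopy in the Poincar\'e lemma gives $\zeta=d\lambda$ on $\{|z|\le1\}$ with $|\lambda|\le K|z|$. Since $\lambda$ vanishes at $p$ and the constant in~\eqref{eq:lower} does not degenerate near $p$, a logarithmic cutoff is cheap. Choose $0<\delta_1<\delta_2<1$ with $4K/\log(\delta_2/\delta_1)<\mu_0$, and let $\chi$ be a smooth step function of $\log|z|$ with values in $[0,1]$, $\chi=0$ near $\{|z|\le\delta_1\}$, $\chi=1$ for $|z|\ge\delta_2$, and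
\[
|d\chi|\le\frac{2}{|z|\log(\delta_2/\delta_1)} .
\]
Let $\zeta'=d(\chi\lambda)=\chi\zeta+d\chi\wedge\lambda$ on $\{|z|\le1\}$ and $\zeta'=\zeta$ elsewhere. Then $\zeta'-\zeta=d((\chi-1)\lambda)$ is exact on $X$. We have $\zeta(v,Iv)=0$ by type, and for $v\ne0$
\[
|(d\chi\wedge\lambda)(v,Iv)|\le2|d\chi||\lambda||v|^2\le\frac{4K}{\log(\delta_2/\delta_1)}|v|^2<\mu_0|v|^2 .
\]
So $\tilde\sigma+\zeta'$ tames $I$ on $X\setminus\{|z|<\delta_1\}$, and it equals $\tilde\sigma$ near $|z|=\delta_1$.

\smallskip
\emph{Step 2: a radial potential near $p$.} Choose $c''$ with $c<c''<c_1$ and let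
\[
\Phi_3=\frac{c''}{2\pi}\log|z|^2+|z|^2-C ,
\]
which is strictly plurisubharmonic for $z\ne0$. For $C$ large, $\Phi_3\le\Phi_2-1$ on $\delta_1/2\le|z|\le\delta_1$. On the other hand $\Phi_3-\Phi_2\ge\frac{c_1-c''}{2\pi}\log|z|^{-2}-C-N\to+\infty$ as $z\to0$, so there is $\delta<\delta_1/2$ with $\Phi_3\ge\Phi_2+1$ on $0<|z|\le\delta$. Hence $\max_1(\Phi_2,\Phi_3)$ is strictly plurisubharmonic on $0<|z|\le\delta_1$, equals $\Phi_2$ on $\delta_1/2\le|z|\le\delta_1$, and equals $\Phi_3$ on $0<|z|\le\delta$.

\smallskip
\emph{Step 3: the flat ball.} Fix $k>1$ with
\[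
\Delta:=\frac1{2\pi}\big[c''\log k^2-c(k^2-1)\big]>0;
\]
this is possible since $c''>c$ and $(k^2-1)/\log k^2\to1$ as $k\to1$. For $A>0$ let $\tau=r/\sqrt{2A}$, so that $A\tau^2=\frac{c}{2\pi}$, and take $A$ so large that $k\tau<\delta$. Let $\Phi_4=A|z|^2+B$. As a function of $t=\log|z|^2$, the difference $\Phi_3-\Phi_4$ has derivative
\[
\frac{c''}{2\pi}+e^t-Ae^t\ \ge\ \frac{c''-c}{2\pi}\ >\ 0\qquad\text{for }|z|\le\tau ,
\]
and from $|z|=\tau$ to $|z|=k\tau$ it increases by $\frac{c''}{2\pi}\log k^2+\tau^2(k^2-1)-A\tau^2(k^2-1)=\Delta+\tau^2(k^2-1)\ge\Delta$. Choose $B$ such that $\Phi_3-\Phi_4=-\Delta/2$ at $|z|=\tau$. Then $\Phi_3-\Phi_4\le-\Delta/2$ on $0<|z|\le\tau$, and $\Phi_3-\Phi_4\ge\Delta/2$ at $|z|=k\tau$. So $\max_{\Delta/4}(\Phi_3,\Phi_4)$ equals $\Phi_4$ near $\{0<|z|\le\tau\}$, and we extend it by $\Phi_4$ over $z=0$; it equals $\Phi_3$ near $|z|=k\tau$. Using it on $|z|\le k\tau$ and $\max_1(\Phi_2,\Phi_3)$ on $k\tau\le|z|\le\delta_1$, we obtain a smooth strictly plurisubharmonic function $\Phi$ on $|z|\le\delta_1$ with $\Phi=\Phi_2$ near $|z|=\delta_1$ and $\Phi=\Phi_4$ on a neighborhood of $\{|z|\le\tau\}$.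

\smallskip
\emph{Conclusion.} Let $\omega'=\tilde\sigma+\zeta'$ on $X\setminus\{|z|<\delta_1\}$ and $\omega'=i\partial\bar\partial\Phi$ on $\{|z|\le\delta_1\}$. This form is smooth and closed, and it tames $I$; for $\zeta=0$ it is K\"ahler. Moreover $\omega'-\zeta'-\omega_1=i\partial\bar\partial v$ with the smooth function $v=u+\frac{c_1}{2\pi}\ell$ on $X\setminus\{|z|<\delta_1\}$ and $v=\Phi-\psi_1$ on $\{|z|\le\delta_1\}$. So $[\omega']=[\omega_1+\zeta']=[\omega_1+\zeta]$. Finally let $f(w)=z^{-1}(w/\sqrt{2A})$. Then $f(B^4(r))=\{|z|\le\tau\}$, and near $B^4(r)$ we have $f^*\omega'=i\partial\bar\partial\big(\tfrac12|w|^2\big)=\omega_0$.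
\end{proof}

To recognize K\"ahler classes we use the following criterion.

\medskip
\noindent\textbf{Buchdahl, Lamari} (\cite{Buc}, \cite{Lam}). \emph{On a compact K\"ahler surface, a real class $\alpha$ of type $(1,1)$ is a K\"ahler class if $\alpha^2>0$, $\alpha$ has positive product with the class of some K\"ahler form, and $\alpha\cdot Z>0$ for every irreducible curve $Z$.}
\medskip

\noindent We also use Moser's theorem: if $\omega$ and $\omega'$ are cohomologous and both tame $I$, then the segment between them consists of cohomologous symplectic forms, so there is a diffeomorphism $\varphi$ with $\varphi^*\omega=\omega'$.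

\begin{proposition}\label{prop:criterion}
Let $(X,I)$ be a compact K\"ahler surface and let $\omega=\omega_1+\zeta$ be a symplectic form on $X$, where $\omega_1$ is a K\"ahler form for $I$ and $\zeta$ is a closed real form of type $(2,0)+(0,2)$. Let $p\in X$ and $c_1>0$ be such that
\begin{equation}\label{eq:crit}
c_1^2<\int_X\omega_1^2\qquad\text{and}\qquad c_1\operatorname{mult}_pZ<\int_Z\omega_1\quad\text{for every irreducible curve }Z\subset X ,
\end{equation}
where $\operatorname{mult}_pZ=0$ if $p\notin Z$. If $c<c_1$, there is a tame embedding $B^4(r)\to(X,\omega)$; if $\zeta=0$, there is one of K\"ahler type.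
\end{proposition}

\begin{proof}
Let $\alpha=\pi^*[\omega_1]-c_1e$ on the blow-up at $p$. Then $\alpha^2=\int\omega_1^2-c_1^2>0$, and for small $\epsilon>0$ the product of $\alpha$ with the K\"ahler class $\pi^*[\omega_1]-\epsilon e$ is $\int\omega_1^2-\epsilon c_1>0$. The irreducible curves in $\tilde X$ are $E$, with $\alpha\cdot E=c_1>0$, and the strict transforms $\tilde Z$ of irreducible curves $Z\subset X$, with $\alpha\cdot\tilde Z=\int_Z\omega_1-c_1\operatorname{mult}_pZ>0$. So $\alpha$ is a K\"ahler class. Take $\omega'$ and $f$ from Proposition~\ref{prop:insert}. The forms $\omega$ and $\omega'$ are cohomologous and both tame $I$; for $\omega$ this holds because $\omega(v,Iv)=\omega_1(v,Iv)$. Let $\varphi$ be Moser's diffeomorphism with $\varphi^*\omega=\omega'$. Then $(\varphi\circ f)^*\omega=f^*\omega'=\omega_0$, and $\varphi\circ f$ is holomorphic for $\varphi_*I$. This structure is of K\"ahler type and is tamed by $(\varphi^{-1})^*\omega'=\omega$; if $\zeta=0$, then $\omega'$ is K\"ahler for $I$, and so $\varphi_*I$ is compatible with $\omega$.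
\end{proof}

\section{Two complex tori}\label{sec:tori}

\begin{proposition}\label{prop:tame}
For every $c<\sqrt2$ there is a tame embedding $B^4(r)\to(T^4,\omega_T)$.
\end{proposition}

\begin{proof}
Let $J_0$ be the standard complex structure on $T^4$ and $\Omega_0=dz_1\wedge dz_2$. We first find linear complex structures without curves arbitrarily close to $J_0$.

The quadric $\mathcal Q=\{\Omega\wedge\Omega=0\}\subset\mathbb P(\Lambda^2(\mathbb C^4)^*)$ is smooth and irreducible, and its points are the decomposable forms $\Omega=\theta_1\wedge\theta_2$. If $[\Omega]$ is close to $[\Omega_0]$, then $\Omega\wedge\bar\Omega\ne0$, so $\theta_1,\theta_2$ span the $(1,0)$-forms of a linear complex structure $I$ on $T^4$, and $I$ is close to $J_0$. Let $\xi\neq0$ be an integral constant $2$-form. Since decomposable forms span $\Lambda^2(\mathbb C^4)^*$, the quadric lies in no hyperplane, so $\{\xi\wedge\Omega=0\}\cap\mathcal Q$ is a proper analytic subset of $\mathcal Q$ and hence nowhere dense. There are countably many such $\xi$, so by Baire there are $I$ arbitrarily close to $J_0$ with $\xi\wedge\Omega\ne0$ for all of them.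 Then $(T^4,I)$ contains no curve: for a curve $Z$, let $\xi$ be the constant form representing $PD[Z]$. It is integral, it is nonzero because constant K\"ahler forms are positive on $Z$, and $\int_{T^4}\xi\wedge\Omega=\int_Z\Omega=0$ because $\Omega$ has type $(2,0)$. As $\xi\wedge\Omega$ is constant, it vanishes, a contradiction.

For $I$ close to $J_0$ the form $\omega_T$ tames $I$. Write $\omega_T=\omega_1+\zeta$ with constant forms $\omega_1$ of type $(1,1)$ and $\zeta$ of type $(2,0)+(0,2)$ for $I$. Since $\omega_1(v,Iv)=\omega_T(v,Iv)>0$ for $v\ne0$, $\omega_1$ is K\"ahler for $I$. As $I\to J_0$ we have $\int\omega_1^2\to\int\omega_T^2=2$. So for $c<c_1<\sqrt2$ we can choose $I$ without curves and with $\int\omega_1^2>c_1^2$. Then~\eqref{eq:crit} holds at any point $p$, the second condition being empty, and Proposition~\ref{prop:criterion} applies.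
\end{proof}

\begin{proposition}\label{prop:kaehler}
For every $c<\frac43$ there is a K\"ahler-type embedding $B^4(r)\to(T^4,\omega_T)$.
\end{proposition}

\begin{proof}
We use a Jacobian; the curve $D_S$, which gave the obstruction, also controls all other curves through its singular point. Let $S$ be a smooth curve of genus $2$ and $\operatorname{Jac}(S)=V/\Lambda$ with its polarization class $\kappa$ and the constant K\"ahler form $\omega_1\in\kappa$. As $\kappa$ is unimodular, a symplectic basis of $\Lambda$ identifies $(\operatorname{Jac}(S),\omega_1)$ symplectically with $(T^4,\omega_T)$. So it suffices to check~\eqref{eq:crit} at $p=0$ for some $c_1$ with $c<c_1<\frac43$. First, $c_1^2<\frac{16}9<2=\int\omega_1^2$. Now let $Z$ be an irreducible curve and $\mu=\operatorname{mult}_0Z$; we have $\int_Z\omega_1=\kappa\cdot Z>0$. If $\mu=0$, there is nothing more to prove. If $\mu>0$ and $Z\ne D_S$, then by~\eqref{eq:DS}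
\[
4\,\kappa\cdot Z=D_S\cdot Z\ge\operatorname{mult}_0D_S\cdot\operatorname{mult}_0Z=6\mu ,
\]
so $\kappa\cdot Z\ge\frac32\mu>c_1\mu$. If $Z=D_S$, then $\mu=6$ and $\kappa\cdot Z=8=\frac43\mu>c_1\mu$. Hence Proposition~\ref{prop:criterion} with $\zeta=0$ applies.
\end{proof}

\begin{proof}[Proof of ``if'' in Theorem~\textup{\ref{thm:B}(i)} and \textup{(ii)}]
Let $c<\sqrt2$, respectively $c<\frac43$. For $n=2$ these are Propositions~\ref{prop:tame} and~\ref{prop:kaehler}. For $n\ge3$ we have $B^{2n}(r)\subset B^4(r)\times B^2(r)^{n-2}$. Take the product of the embedding $B^4(r)\to T^4$ just constructed with symplectic embeddings $B^2(r)\to\Sigma_i(a_i)$, which exist by Lemma~\ref{lem:discs} since $a_i\ge\sqrt2>c$, and which are of K\"ahler type by Proposition~\ref{prop:dim2}. The product complex structure is of K\"ahler type, and it is tamed by, respectively compatible with, the product symplectic form.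
\end{proof}

Together with Sections~\ref{sec:obstr} and~\ref{sec:skew} this proves Theorems~\ref{thm:A} and~\ref{thm:B}, and with them Corollary~\ref{cor:main}.

\begin{thebibliography}{9}

\bibitem{ABCKT} Amor\'os, Burger, Corlette, Kotschick, Toledo, \emph{Fundamental Groups of Compact K\"ahler Manifolds}.

\bibitem{BL} Birkenhake, Lange, \emph{Complex Abelian Varieties}.

\bibitem{Buc} Buchdahl, Ann. Inst. Fourier \textbf{49} (1999).

\bibitem{Cat} Catanese, Invent. Math. \textbf{104} (1991).

\bibitem{EV} Michael Entov, Misha Verbitsky, \emph{Kahler-type embeddings of balls into symplectic manifolds}, arXiv:2211.15970 (2022).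

\bibitem{Lam} Lamari, J. Math. Pures Appl. \textbf{78} (1999).

\end{thebibliography}

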